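# Bounded complexes of affine oriented matroids whose distinguished element is in general position

## 1. The theorem on bounded complexes

An **affine oriented matroid** is a triple $(E,\mathcal L,g)$, where $\mathcal L\subseteq\{+,-,0\}^E$ is the set of covectors of an oriented matroid on the finite set $E$ and $g\in E$ is not a loop. Sign vectors are ordered componentwise by $0<+$ and $0<-$. Put $\mathcal L^+=\{X\in\mathcal L:X_g=+\}$. The **bounded complex** is
$$\mathcal L^{++}=\{X\in\mathcal L^+ : Y_g=+\text{ for every }Y\in\mathcal L\text{ with }0\ne Y\le X\}.$$
Let $r=\operatorname{rank}\mathcal L$. We consider the following condition.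

> **(G)** $g$ is not a loop, and for all $S\subseteq E\setminus g$: $\operatorname{rank}_{\mathcal L}(S)<r$ implies $g\notin\operatorname{cl}_{\mathcal L}(S)$.

For a poset $P$, let $\Delta(P)$ be its order complex, the simplicial complex of chains.

**Theorem 1.** Let $(E,\mathcal L,g)$ be an affine oriented matroid of rank $r$ satisfying (G). If $g$ is a coloop, $\mathcal L^{++}$ is a point. Otherwise $\Delta(\mathcal L^{++})$ is a PL $(r-1)$-ball with boundary $\Delta(\partial)$, where
$$\partial=\{X\in\mathcal L^{++}:\exists\,Y\in\mathcal L^+\setminus\mathcal L^{++},\ Y\ge X\}.$$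

**Corollary 2.** If the contraction $\mathcal L/g$ is uniform, then $\mathcal L^{++}$ is a (PL) ball.

**Theorem 3.** For every $d\ge2$ there is a realizable affine oriented matroid of rank $d+1$ such that exactly one $d$-subset of the ground set of $\mathcal L/g$ is not a basis, and $\mathcal L^{++}$ is not a ball.

The problem comes from Xun Dong, "The bounded complex of a uniform affine oriented matroid is a ball", arXiv:math/0610575 (2006). One knows that $\mathcal L^{++}$ is a PL ball if $\mathcal L$ itself is uniform, and that $\mathcal L^{++}$ is always pure and collapsible, hence contractible. The conjecture to be decided is the statement that uniformity of $\mathcal L/g$ is enough. Corollary 2 says that it is true, Theorem 1 weakens the hypothesis to (G), and Theorem 3 says that uniformity of $\mathcal L/g$ cannot be relaxed by even one non-basis. The proof below does not use the known results just quoted.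

## 2. Covectors, bounded faces, and condition (G)

**Realizable picture.** Take linear functionals $\ell_e$ $(e\in E)$ on a real vector space. The sign vectors $(\operatorname{sign}\ell_e(p))_{e\in E}$, one for each point $p$, are the covectors of an oriented matroid, called realizable. If $\ell_g=t$ is one of the coordinates, then $\mathcal L^+$ is the set of faces of the affine arrangement that the other hyperplanes cut out on $\{t=1\}$. The covectors with $X_g=0$ are the faces "at infinity". When the functionals have only $0$ as a common zero, a face $X\in\mathcal L^+$ is unbounded exactly when its closed cone contains a nonzero point with $t=0$, that is, when some covector $Y$ with $0\ne Y\le X$ has $Y_g=0$. So $\mathcal L^{++}$ is the set of bounded faces. For general $\mathcal L$, the topological representation theorem says that $\mathcal L^{++}$ is the face poset of a regular cell complex, formed by the bounded faces of a pseudo-hyperplane arrangement. "$\mathcal L^{++}$ is a ball" means that this complex, equivalently $\Delta(\mathcal L^{++})$, is homeomorphic to a closed ball.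

**Notation.** For a sign vector $X$, $X^0$ is its zero set, $X_S$ its restriction to $S$, and $\operatorname{Sep}(X,Y)=\{e:X_e=-Y_e\neq0\}$. The composition $X\circ Y$ has entry $X_e$ where $X_e\ne0$ and $Y_e$ elsewhere. We identify an oriented matroid $M$ with its covector set, and $M|S=\{Z_S:Z\in M\}$.

**Facts on oriented matroids** (Björner–Las Vergnas–Sturmfels–White–Ziegler, *Oriented Matroids*, Ch. 3–4).

* **(O1)** The covectors contain $0$ and are closed under negation, composition, and strong elimination: if $e\in\operatorname{Sep}(Z,Z')$, there is a covector $Z''$ with $Z''_e=0$ and $Z''_f=(Z\circ Z')_f$ for all $f\notin\operatorname{Sep}(Z,Z')$.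
* **(O2)** The zero sets of covectors are exactly the flats, and $e\in\operatorname{cl}(S)$ iff every covector vanishing on $S$ vanishes at $e$. The covector poset of $N$ is graded by $h(y)=\operatorname{rank}N-\operatorname{rank}(y^0)$.
* **(O3)** If $N$ has rank $n$, then $N\setminus0$ is the face poset of a shellable regular cell decomposition of $S^{n-1}$ (Theorem 4.3.3), and the order complex of the face poset of a shellable regular cell decomposition of a sphere is a PL sphere (§4.7). So $\Delta(N\setminus0)$ is a PL $(n-1)$-sphere.

A loop is an element at which every covector vanishes. A coloop is an element $g$ with $g\notin\operatorname{cl}(E\setminus g)$; by (O2) this means that some covector vanishes on $E\setminus g$ but not at $g$. The contraction $\mathcal L/g$ has as covectors the restrictions to $E\setminus g$ of the $X\in\mathcal L$ with $X_g=0$. It has rank $r-1$ if $g$ is not a loop, and $\operatorname{rank}_{\mathcal L/g}(S)=\operatorname{rank}_{\mathcal L}(S\cup g)-1$. An oriented matroid of rank $r$ is uniform if every $r$-subset is a basis.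

One consequence of (O3) is used throughout. Links of simplices in PL spheres are PL spheres. For $0\ne y\in N$, a maximal chain of $N\setminus 0$ among those with minimum $y$ has $n-h(y)+1$ elements, and its link in $\Delta(N\setminus0)$ is $\Delta(N_{<y}\setminus0)$. A maximal chain with maximum $y$ has $h(y)$ elements, and its link is $\Delta(N_{>y})$. Hence
$$\Delta(N_{<y}\setminus0)\text{ is a PL }(h(y)-2)\text{-sphere},\qquad \Delta(N_{>y})\text{ is a PL }(n-h(y)-1)\text{-sphere}.\tag{1}$$
Here the empty complex counts as the $(-1)$-sphere. Balls have dimension at least $0$, and a point is a $0$-ball.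

**What (G) means.** In a realization with no common zero but $0$: whenever a set $S$ of the other hyperplanes has a nonzero common intersection, that intersection is not contained in $\{t=0\}$. For lines in the plane ($r=3$) this says that no line is the line at infinity and that no two distinct lines are parallel. Uniformity of $\mathcal L/g$ says slightly more: all directions are different, so a line may not even be repeated, and there are no loops. Both conditions allow many lines through one point. For instance the lines $x_1=0$, $x_2=0$, $x_1=x_2$, $x_1+2x_2=3$ have four different directions, so $\mathcal L/g$ is uniform, but $\mathcal L$ is not, since three lines meet at the origin. The bounded faces are two triangles glued along the segment from $(0,0)$ to $(1,1)$: 4 vertices, 5 edges, 2 triangles, a disk.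

In general (G) is strictly weaker than uniformity of $\mathcal L/g$. Take a realizable oriented matroid of rank $r\ge3$ with a circuit $C$ of size at most $r-1$ (for $r=3$: two parallel vectors), and add a generic vector $g$. A generic vector lies in the span of no non-spanning subset, so (G) holds. But $C$ stays dependent in $\mathcal L/g$, which has rank $r-1\ge|C|$ and so is not uniform.

## 3. Points on a line, and lines in the plane

**Rank 1.** Here $\mathcal L=\{0,X,-X\}$ with $X_g=+$, so $\mathcal L^{++}=\{X\}$ is a point.

**Rank 2, realizable.** This is a line with $k$ distinct points on it. Condition (G) says that no other element is parallel to $g$. If $k=1$, then $g$ is a coloop and $\mathcal L^{++}$ is that point. If $k\ge2$, the bounded faces are the $k$ points and the $k-1$ segments between neighbors: a path, which is a $1$-ball. Exactly the two extreme points lie below an unbounded face (a ray), so they form $\partial$.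

**A triangle.** Take $x_1,\ x_2,\ t-x_1-x_2$, and $g=t$ on $\mathbb R^3$. The bounded faces are one triangle with its 3 edges and 3 vertices. Note that $g$ is the sum of the other three functionals, which are independent. So if $y\in\{+,-,0\}^3$ denotes the signs of the first three, $y$ occurs together with $g<0$ iff $y$ has a negative entry. The nonzero $y$ that do *not* occur with $g<0$ are the seven nonzero vectors with entries in $\{+,0\}$, and these are exactly the faces of the triangle.

**Failure of (G).** The lines $x_1=0$, $x_1=1$, $x_2=0$ include two parallel ones. The bounded complex is a segment. It is a ball, but not of dimension $r-1=2$.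

The triangle suggests describing bounded faces without mentioning infinity: they are the faces of the *deleted* arrangement that miss the negative side of $g$. Under (G) this is true in general, as we now prove. Write covectors of $\mathcal L$ as $(y,s)$, with $y$ on $E\setminus g$ and $s$ the sign at $g$.

**Proposition 4.** Let (G) hold and let $g$ not be a coloop. Put $N=\mathcal L|(E\setminus g)$, which has rank $r$, and
$$U=\{y:(y,-)\in\mathcal L\},\qquad W=\{y\in N:\ y\ne0,\ (y,-)\notin\mathcal L\}.$$
Then $U\neq\emptyset$, $0\notin U$, and $X\mapsto X_{E\setminus g}$ is an order isomorphism $\mathcal L^{++}\to W$.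

*Proof.* Since $g$ is not a loop, some covector is nonzero at $g$; after negation it has sign $-$ there, so $U\neq\emptyset$. If $0\in U$, then $(0,-)\in\mathcal L$ vanishes on $E\setminus g$ but not at $g$, so $g$ is a coloop, which is excluded.

**Step (a): the map lands in $W$.** Let $X=(y,+)\in\mathcal L^{++}$. Then $y\ne0$, because $g$ is not a coloop. Suppose $(y,-)\in\mathcal L$. Eliminating $g$ between $(y,+)$ and $(y,-)$, whose separation set is $\{g\}$, gives $(y,0)\in\mathcal L$. Then $0\ne(y,0)\le X$ with sign $0$ at $g$, contradicting $X\in\mathcal L^{++}$.

**Step (b): every face above a nonzero face at infinity reaches the negative side.** Precisely: if $(z,0)\in\mathcal L$, $z\neq0$, and $z\le y'\in N$, then $y'\in U$. This is the only place where (G) is used. The zero set $z^0\cup g$ of the nonzero covector $(z,0)$ is a proper flat, so $\operatorname{rank}(z^0)<r$. By (G), $g\notin\operatorname{cl}(z^0)$, so some covector vanishes on $z^0$ and not at $g$; up to negation it is an $R\in\mathcal L$ with $R_{z^0}=0$ and $R_g=-$. Choose $V\in\mathcal L$ with $V_{E\setminus g}=y'$. Then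
$$(z,0)\circ R\circ V=(y',-).$$
Indeed, at $e$ with $z_e\neq0$ the value is $z_e=y'_e$; on $z^0$ the first two factors vanish and the value is $V_e=y'_e$; at $g$ it is $R_g=-$. So $y'\in U$.

**Step (c): the map is onto $W$.** Let $y\in W$. Some $(y,s)$ is in $\mathcal L$. Here $s\ne-$ by definition of $W$, and $s\neq0$ by (b) with $z=y'=y$. So $X=(y,+)\in\mathcal L$. Suppose $X\notin\mathcal L^{++}$. Then some $Y\in\mathcal L$ has $0\ne Y\le X$ and $Y_g\ne+$. So $Y_g=0$ and $Y=(z,0)$ with $0\neq z\le y$. By (b), $y\in U$, a contradiction.

Since all elements of $\mathcal L^{++}$ have sign $+$ at $g$, the map is injective and preserves order in both directions. $\square$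

**How (b) fails without (G).** Take the lines $x_1=0$, $x_2=0$, $x_1+x_2=\pm1$, given by $x_1,\ x_2,\ x_1+x_2-t,\ -x_1-x_2-t$. The bounded complex consists of two triangles meeting at the origin. The sign vector $y=(+,-,-,-)$, the open half-strip leaving the origin to the lower right, is unbounded. But $y\in W$: with $t=-1$ we would need $x_1+x_2<-1$ and $-x_1-x_2<-1$. So $W$ is strictly larger than the image of $\mathcal L^{++}$. We return to this example in Section 9.

## 4. PL balls, collapses, and regular neighborhoods

A PL $m$-ball (PL $m$-sphere) is a polyhedron PL homeomorphic to an $m$-simplex (the boundary of an $(m+1)$-simplex). We use the following facts from Rourke–Sanderson, *Introduction to PL Topology*, Ch. 2–3.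

**Definition (collapse).** $P\searrow Q$ is an *elementary collapse* if $P=Q\cup D$ with $D$ a PL ball and $Q\cap D$ a PL ball of one dimension less contained in $\partial D$. We also write $\searrow$ for a sequence of such steps. $P$ is *collapsible* if $P\searrow$ point. Example: a triangle collapses to the union of two of its edges.

* **(R0)** The join of a PL $p$-sphere ($p\ge-1$) with a PL $q$-sphere, resp. PL $q$-ball, is a PL $(p+q+1)$-sphere, resp. ball. If all vertex links of a finite complex are PL $(m-1)$-spheres or $(m-1)$-balls, the complex is a compact PL $m$-manifold; links of its simplices are PL spheres or balls, and its boundary consists of the simplices whose link is a ball.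
* **(R1)** Let $K$ triangulate a closed PL $m$-manifold, let $K_0,K_1$ be the full subcomplexes on complementary nonempty vertex sets, and let $\lambda:|K|\to[0,1]$ be linear on simplices, $1$ on vertices of $K_0$, and $0$ on vertices of $K_1$. Then $\lambda^{-1}[\frac12,1]$ and $\lambda^{-1}[0,\frac12]$ are regular neighborhoods of $|K_0|$ and $|K_1|$: compact PL $m$-manifold neighborhoods collapsing to $|K_0|$ and $|K_1|$. Each is the closure of the complement of the other. Moreover, any two compact PL $m$-manifold neighborhoods of a compact polyhedron $X$ in a closed PL $m$-manifold that collapse to $X$ are PL homeomorphic.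
* **(R2)** (Whitehead) A collapsible compact PL manifold is a PL ball.
* **(R3)** (Newman) In a PL $m$-sphere, the closure of the complement of a PL $m$-ball is a PL $m$-ball.
* **(R4)** Boundaries of compact PL manifolds are collared. Hence attaching an exterior collar $\partial P\times[0,1]$ to a compact PL manifold $P$ yields a manifold PL homeomorphic to $P$. Also $C\times[0,1]\searrow C\times0$ for a compact polyhedron $C$.

Example for (R1): let $K$ be a hexagon with vertices $1,\dots,6$ in cyclic order, and let $K_0$ be spanned by $1,2$. The neighborhood of $|K_0|$ is the edge $12$ with half of each of the edges $23$ and $61$ attached. The neighborhood of $|K_1|$ is the complementary closed arc, which collapses to the path $3456$.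

## 5. Why vertex links do not stay within one sign condition

The known collapsibility of $\mathcal L^{++}$ suggests a plan. By (R2), it would suffice to show that $\mathcal L^{++}$ is a PL manifold, and this is a statement about vertex links in the order complex, which invites induction on the rank. The link of $X$ is the join of the part below $X$, which is a sphere by (1), and the part above $X$. So one needs the part above $X$ to be a sphere or a ball. It lives in a smaller oriented matroid, that of the hyperplanes through $X$. Is it again the complement of the negative side of *one* element?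

It is not. Take the lines
$$x_1=0,\quad x_2=0,\quad 2x_1-x_2=1,\quad -x_1+2x_2=1,$$
with functionals $x_1,\ x_2,\ 2x_1-x_2-t,\ -x_1+2x_2-t,\ g=t$. The four directions are different, so $\mathcal L/g$ is uniform. Use the language of Proposition 4 and let $y=(0,0,-,-)$ be the origin. A vector $y'\ge y$ has the form $(y'_1,y'_2,-,-)$. It lies in $U$ iff its signs occur at some point with $t=-1$, that is, for some $x$ with
$$2x_1-x_2<-1,\qquad -x_1+2x_2<-1,\qquad \operatorname{sign}(x_i)=y'_i.$$
Twice the first inequality plus the second gives $x_1<-1$; symmetrically $x_2<-1$. And $x=(-2,-2)$ is a solution. So $y'\in U$ only for $(y'_1,y'_2)=(-,-)$, and the part of $W$ above the origin is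
$$\{+,-,0\}^2\setminus\{0,(-,-)\},$$
four rays and three quadrants. This agrees with the picture: the bounded regions are a quadrilateral and two triangles, all having the origin as a vertex, and only the quadrant $(-,-)$ is unbounded. But for a single nonzero functional $ax_1+bx_2$, the set where it is negative meets $3$ (if $ab=0$) or $5$ (if $ab\neq0$) of the eight nonzero sign vectors, never just one. So the part above the origin is not the complement of the negative side of one functional on the local arrangement.

This is the point where the induction stops: the claim "complements of the negative side of one element are balls" says nothing about such a link, and neither does the known collapsibility of bounded complexes. What does describe the link? It is the complement of a region cut out by *several* strict sign conditions, here those of $g$ and of the two lines that miss the origin.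

## 6. Complements of regions cut out by several signs

So we enlarge the class until it is closed under taking links.

**Theorem 5.** Let $M$ be an oriented matroid on $A\sqcup B$, let $\sigma\in\{+,-\}^B$, $N=M|A$, $n=\operatorname{rank}N$, and
$$U=\{Z_A:Z\in M,\ Z_B=\sigma\},\qquad W=N\setminus(\{0\}\cup U).$$
Assume $0\notin U$. If $U=\emptyset$, then $\Delta(W)$ is a PL $(n-1)$-sphere. If $U\neq\emptyset$, then $n\ge1$ and $\Delta(W)$ is a PL $(n-1)$-ball.

In Proposition 4, $M=\mathcal L$, $A=E\setminus g$, $B=\{g\}$, $\sigma=-$.

In a larger class one has to find collapsibility anew. Here a change of viewpoint helps: do not collapse $W$, collapse $U$. In the realizable case $U$ consists of the faces met by (the image of) an open convex cone, so it ought to be easy to peel. Then use duality in the sphere $\Delta(N\setminus0)$: a regular neighborhood of $\Delta(U)$ is a manifold that collapses to a point, hence a ball by (R2), and so the complementary neighborhood of $\Delta(W)$ is a ball by (R3). Note that $\Delta(U)$ itself need not be a manifold of full dimension: above the origin in Section 5, the corresponding set was the single element $(-,-)$. That is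 why neighborhoods are needed. What remains is to see that $\Delta(W)$ is PL homeomorphic to its neighborhood, and for this it is enough that $\Delta(W)$ is a manifold of full dimension, which is the link argument, now with an induction that closes.

**Two reductions.** Flipping the signs of $M$ at the elements $b$ with $\sigma_b=-$ gives an oriented matroid with the same $N,U,W$; so when we study $U$ we may take $\sigma=+^B$. Next, *$U$ is up-closed in $N$*: let $Z\in M$, $Z_B=+^B$, and $Z_A\le y=V_A$ with $V\in M$. Then $(Z\circ V)_B=+^B$ and $(Z\circ V)_A=Z_A\circ y=y$, so $y\in U$.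

## 7. Peeling $U$ in pairs

**Lemma 6.** Let $\sigma=+^B$ and $U\ne\emptyset$ ($0\in U$ is allowed). Then
$$U=\{c\}\sqcup P_1\sqcup\dots\sqcup P_k,\qquad P_j=\{y_j<y_j'\},$$
such that every $U_j:=\{c\}\cup P_1\cup\dots\cup P_j$ $(0\le j\le k)$ is up-closed in $N$. In every such decomposition, $y'_j$ covers $y_j$ in $N$.

The last sentence is immediate. If $y_j<z<y'_j$, then $z\in U_j$ because $U_j$ is up-closed; $z\notin P_j$, so $z\in U_{j-1}$; and then $y'_j\in U_{j-1}$ because $U_{j-1}$ is up-closed, a contradiction.

**Example.** Let $A=\{1,2\}$ with functionals $x_1,x_2$ and $B=\{b\}$ with functional $x_1+x_2$. Then $U=\{-+,\,0+,\,++,\,+0,\,+-\}$, five faces along an arc. One can take $c=(-+)$, $P_1=\{0+<++\}$, $P_2=\{+0<+-\}$. Above $0+$ lie only $++$ and $-+$, and above $+0$ only $++$ and $+-$, so all $U_j$ are up-closed.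

*Proof.* Induction on $|A|$. If $A=\emptyset$, then $U$ is a singleton. Otherwise choose $e\in A$.

**Step 1: project away $e$ and list the possible fibers.** Let $U_e=\{Z_{A\setminus e}:Z\in M,\ Z_B=+^B\}$. This is the set "$U$" for $M|((A\setminus e)\cup B)$; it is nonempty and up-closed in $N|(A\setminus e)$. Write elements of $U$ as $(y,s)$ with $y\in U_e$ and $s\in\{+,-,0\}$ the sign at $e$, and let $\Phi(y)=\{s:(y,s)\in U\}\neq\emptyset$. A *witness* for $(y,s)$ is a $Z\in M$ with $Z_{A\setminus e}=y$, $Z_e=s$, $Z_B=+^B$.

(i) *If $+,-\in\Phi(y)$, then $0\in\Phi(y)$.* Witnesses for $(y,+)$ and $(y,-)$ agree off $e$, so their separation set is $\{e\}$. Eliminating $e$ gives a witness for $(y,0)$.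

(ii) *If $0\in\Phi(y)$ and $0\ne s\in\Phi(y)$, then $-s\in\Phi(y)$.* Let $Z,Z'$ be witnesses for $(y,0)$ and $(y,s)$, and consider $Z\circ(-Z')$. On $B$ it is $+^B$. On $A\setminus e$ it is $y$, since $Z'$ vanishes where $y$ does. At $e$ it is $-s$. So it is a witness for $(y,-s)$.

Hence $\Phi(y)$ is one of $\{+\},\{-\},\{0\},\{+,0,-\}$. Call the last one *full*.

**Step 2: compare fibers along the order.**

(iii) *If $y\le y'$ in $U_e$ and $0\ne s\in\Phi(y)$, then $s\in\Phi(y')$.* Let $Z$ be a witness for $(y,s)$ and let $V\in M$ with $V_{A\setminus e}=y'$. Then $Z\circ V$ is a witness for $(y',s)$.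

(iv) *If $y'$ covers $y$ in $N|(A\setminus e)$, $y,y'\in U_e$, and $\Phi(y)=\{0\}$, then $\Phi(y')$ is a singleton.* If $0\notin\Phi(y')$, then $\Phi(y')$ is $\{+\}$ or $\{-\}$ by Step 1. So let $0\in\Phi(y')$. Let $F,F'\subseteq A\setminus e$ be the zero sets of $y,y'$. If some $V\in M$ had $V_F=0$ and $V_e\ne0$, then composing a witness of $(y,0)$ with $V$ would show $(y,V_e)\in U$, contrary to $\Phi(y)=\{0\}$. Hence $e\in\operatorname{cl}_N(F)$. Now $F\cup e$ and $F'\cup e$ are flats of $N$, being the zero sets of $(y,0)$ and $(y',0)$, and $F'\cup e\subsetneq F\cup e$. Therefore
$$\operatorname{rank}(F'\cup e)\le\operatorname{rank}(F\cup e)-1=\operatorname{rank}(F)-1=\operatorname{rank}(F'),$$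
where the last equality holds because $y'$ covers $y$ and the poset is graded as in (O2). So $e\in\operatorname{cl}_N(F')$, hence neither $(y',+)$ nor $(y',-)$ is a covector of $N$, and $\Phi(y')=\{0\}$.

**Step 3: lift the decomposition of $U_e$.** By induction, $U_e=\{c'\}\sqcup P_1'\sqcup\dots\sqcup P'_l$ as in the lemma; write $U_{e,j}=\{c'\}\cup P'_1\cup\dots\cup P'_j$. We process the preimages in $U$ of $\{c'\},P'_1,\dots,P'_l$ in this order, each being one *block*, and subdivide them as follows.

* Block of $c'$: if $\Phi(c')=\{s\}$, put $c=(c',s)$. If $\Phi(c')$ is full, put $c=(c',-)$, followed by the pair $\{(c',0)<(c',+)\}$.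
* Block of $P'_j=\{y<y'\}$, which is a cover in $N|(A\setminus e)$. If $\Phi(y)=\{0\}$, then $\Phi(y')$ is a singleton by (iv). If $\Phi(y)=\{s\}$ with $s\ne0$, then $s\in\Phi(y')$ by (iii), so $\Phi(y')$ is $\{s\}$ or full. If $\Phi(y)$ is full, then $\Phi(y')$ is full by (iii). Accordingly:
  - $\Phi(y)=\{0\}$, $\Phi(y')=\{s'\}$: the pair $\{(y,0)<(y',s')\}$.
  - $\Phi(y)=\Phi(y')=\{s\}$, $s\ne0$: the pair $\{(y,s)<(y',s)\}$.
  - $\Phi(y)=\{s\}$, $s\neq0$, $\Phi(y')$ full: first $\{(y,s)<(y',s)\}$, then $\{(y',0)<(y',-s)\}$.
  - both full: $\{(y,+)<(y',+)\}$, then $\{(y,-)<(y',-)\}$, then $\{(y,0)<(y',0)\}$.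

In each case the listed elements are exactly the preimage of the block.

**Step 4: check that all intermediate sets are up-closed.** The set $\{c\}$: an element of $N$ above $c$ lies in $U$, and its projection lies above $c'$, hence equals $c'$, because $\{c'\}=U_{e,0}$ is up-closed. If $\Phi(c')=\{s\}$, the element is $c$. If $\Phi(c')$ is full, the only element over $c'$ that is $\ge(c',-)$ is $(c',-)=c$.

At the end of a block, the set is the preimage in $U$ of some $U_{e,j}$. Preimages of up-closed sets under the order-preserving projection $U\to U_e$ are up-closed in $U$, hence in $N$.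

A pair that is not the last one of its block has the form $\{(y,s)<(y',s)\}$ with $s\neq0$. Elements above $(y,s)$ lie in $U$ and have the form $(w,s)$ with $w\ge y$ in $U_e$. As $U_{e,j}$ is up-closed, $w\in\{y,y'\}$ or $w\in U_{e,j-1}$. Elements above $(y',s)$ are $(w,s)$ with $w=y'$ or $w\in U_{e,j-1}$. So everything above the pair is in the pair or in an earlier block, and adding the pair keeps the set up-closed. $\square$

In the example above with $e=2$: $U_e=\{-,0,+\}$ with $c'=-$, $P'_1=\{0<+\}$, and $\Phi(-)=\{+\}$, $\Phi(0)=\{+\}$, $\Phi(+)$ full. The third case of Step 3 gives exactly the decomposition written there.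

**Lemma 7.** If $U\neq\emptyset$ and $0\notin U$, the polyhedron $|\Delta(U)|$ is collapsible.

*Proof.* We may take $\sigma=+^B$ and use Lemma 6. $\Delta(U_0)$ is a point. We show $|\Delta(U_j)|\searrow|\Delta(U_{j-1})|$ for $j\ge1$.

**Step 1: identify what is added.** No element of $U_{j-1}$ lies below $y_j$ or $y_j'$, since $U_{j-1}$ is up-closed and contains neither. So every other element of a chain in $U_j$ that meets $P_j$ lies above an element of $P_j$ or in $P_j$, and the chain lies in $N_{\ge y_j}$. Also $N_{\ge y_j}\subseteq U_j$. Hence
$$\Delta(U_j)=\Delta(U_{j-1})\cup D,\qquad D=\Delta(N_{\ge y_j}),\qquad \Delta(U_{j-1})\cap D=\Delta(N_{>y_j}\setminus\{y'_j\}).$$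

**Step 2: see that this is an elementary collapse.** Since $0\notin U$, we have $y_j\neq0$, so by (1) $S=\Delta(N_{>y_j})$ is a PL sphere. It is nonempty, since it contains $y'_j$. So $D=y_j*S$ is a PL ball with boundary $S$. The complex $\Delta(N_{>y_j}\setminus\{y_j'\})$ is $S$ minus the open star of the vertex $y'_j$. It is also the closure of the complement of the closed star of $y_j'$. To see this, let $s=\dim S$. A simplex that is not in the closed star is no problem. If $s\ge1$, a simplex of the link of $y_j'$ lies in an $(s-1)$-simplex $\tau$ of the link; $\tau$ lies in two $s$-simplices of $S$, of which only one contains $y'_j$, and the other is not in the closed star. If $s=0$, then $S$ consists of two points and the link is empty. The closed star is a PL $s$-ball, a cone over the link sphere. By (R3), $\Delta(N_{>y_j}\setminus\{y'_j\})$ is a PL $s$-ball, where $s=\dim D-1$, and it is contained in $S=\partial D$. So $|\Delta(U_j)|\searrow|\Delta(U_{j-1})|$ is an elementary collapse. $\square$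

## 8. Proof of Theorem 5

Induction on $n$. If $n=0$, then $N=\{0\}$, so $U=\emptyset$ (as $0\notin U$), and $\Delta(W)=\emptyset$ is the $(-1)$-sphere. In particular, $U\neq\emptyset$ forces $n\ge1$.

Let $n\ge1$, $m=n-1$, and $\Sigma=\Delta(N\setminus0)$, a PL $m$-sphere by (O3). If $U=\emptyset$, then $\Delta(W)=\Sigma$ and we are done. Let $U\neq\emptyset$.

**Step 1: the vertex links of $\Delta(W)$ are spheres or balls, by induction.** Since $U$ is up-closed in $N$, $W$ is down-closed in $N\setminus0$. So for $y\in W$ the link of $y$ in $\Delta(W)$ is
$$\Delta(N_{<y}\setminus0)*\Delta(W_{>y}).$$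
By (1) the first factor is a PL $(h(y)-2)$-sphere. For the second factor, let $F=y^0$. For $y'\ge y$ we have $y'_{A\setminus F}=y_{A\setminus F}$, because $y$ has no zeros on $A\setminus F$. So the map $N_{\ge y}\to N|F$, $y'\mapsto y'_F$, is injective and preserves order in both directions. It is onto, since $V_F=(y\circ V)_F$ and $y\circ V\ge y$ for $V\in N$. It takes $y$ to $0$. Moreover, for $y'\ge y$,
$$y'\in U\iff\text{some }Z\in M\text{ has }Z_B=\sigma,\ Z_{A\setminus F}=y_{A\setminus F},\ Z_F=y'_F.$$
So $y'\in U$ iff $y'_F\in U'$, where $U'$ is the set "$U$" for the same $M$ with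
$$A'=F,\qquad B'=B\cup(A\setminus F),\qquad\sigma'=(\sigma,y_{A\setminus F}).$$
Note that $\sigma'$ has no zero entries: the nonzero signs of $y$ have become additional sign conditions. Since $y\notin U$, $0\notin U'$. So $W_{>y}\cong(N|F)\setminus(\{0\}\cup U')$, and $\operatorname{rank}(N|F)=n-h(y)<n$ because $y\neq0$. By induction, $\Delta(W_{>y})$ is a PL $(n-h(y)-1)$-sphere if $U'=\emptyset$ and a PL ball of that dimension otherwise. By (R0) the link of $y$ is a PL sphere or ball of dimension $(h(y)-2)+(n-h(y)-1)+1=m-1$. In summary, for $y\in W$,
$$\Delta(W_{>y})\text{ and the link of }y\text{ are spheres if no }y'\ge y\text{ lies in }U,\text{ and balls otherwise.}\tag{2}$$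
By (R0), $\Delta(W)$ is a compact PL $m$-manifold, possibly with boundary (a priori possibly empty).

If $n=1$, we finish directly. $N\setminus0$ is an antichain of two elements. By Lemma 6, $U$ is $\{c\}$ plus pairs of comparable elements; there are no such pairs in $N\setminus 0$, so $U=\{c\}$ and $W$ is one point. From now on $n\ge2$, so $m\ge1$.

**Step 2: a regular neighborhood of $|\Delta(W)|$ is a ball.** $|\Delta(U)|$ is contractible by Lemma 7, and the sphere $\Sigma$ is not; so $W\neq\emptyset$. The complexes $\Delta(U)$ and $\Delta(W)$ are the full subcomplexes of $\Sigma$ on complementary nonempty vertex sets. Let $N_U,N_W$ be the regular neighborhoods of $|\Delta(U)|$ and $|\Delta(W)|$ given by (R1). $N_U$ collapses to $|\Delta(U)|$, which collapses to a point by Lemma 7. So $N_U$ is a collapsible compact PL $m$-manifold, a PL $m$-ball by (R2). Hence $N_W=\operatorname{cl}(\Sigma\setminus N_U)$ is a PL $m$-ball by (R3).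

**Step 3: the complement of $|\Delta(W)|$ is a manifold with the same boundary.** This is what allows us to thicken $\Delta(W)$ by a collar. Put $P=|\Delta(W)|$ and $Q=\operatorname{cl}(\Sigma\setminus P)$. Then $Q$ is the union of the closed $m$-simplices of $\Sigma$ not in $P$: a simplex not in $P$ is a face of an $m$-simplex, which is then not in $P$; and the interior of an $m$-simplex not in $P$ is disjoint from $P$. The same description holds after any subdivision.

Points of the manifold interior of $P$ are interior points of $P$ in $\Sigma$, by invariance of domain. So $P\cap Q\subseteq\partial P$.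

Conversely, let $x\in\partial P$, and subdivide $\Sigma$ so that $x$ is a vertex. Then $\operatorname{lk}(x,P)$ is a PL $(m-1)$-ball in the PL $(m-1)$-sphere $\operatorname{lk}(x,\Sigma)$. By the description of $Q$, $\operatorname{lk}(x,Q)$ is the union of those $(m-1)$-simplices of $\operatorname{lk}(x,\Sigma)$ that are not in $\operatorname{lk}(x,P)$, that is, the closure of the complement of $\operatorname{lk}(x,P)$. By (R3) it is a PL $(m-1)$-ball. So $x\in Q$, and $Q$ is a manifold near $x$ with $x$ on its boundary. Points of $Q\setminus P$ have the neighborhood $\Sigma\setminus P$ in $\Sigma$, which is contained in $Q$. Altogether, $Q$ is a compact PL $m$-manifold and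
$$\partial Q=\partial P=P\cap Q.$$

**Step 4: $|\Delta(W)|$ is PL homeomorphic to $N_W$.** Let $P^+$ be $P$ together with a collar of $\partial Q$ in $Q$, which exists by (R4). It is a neighborhood of $P$ in $\Sigma$: interior points of $P$ cause no problem, and near a point of $\partial P=\partial Q$ the set $P^+$ contains $P$ and a neighborhood of the point in $Q$. Seen from $P$, it is $P$ with an exterior collar attached along $\partial P$. By (R4), $P^+$ is a compact PL $m$-manifold with $P^+\searrow P$ and $P^+\cong P$. So $P^+$ and $N_W$ are both compact PL $m$-manifold neighborhoods of $P$ collapsing to $P$. By the uniqueness in (R1),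
$$P\cong P^+\cong N_W,$$
and $N_W$ is a PL $m$-ball with $m=n-1$. $\blacksquare$

## 9. Bounded complexes under (G): proof of Theorem 1

**The coloop case.** Let $g$ be a coloop. Then $(0,\pm)\in\mathcal L$. We first check that $\mathcal L=\mathcal L/g\times\{+,-,0\}$. If $(y,s)\in\mathcal L$ with $s\neq0$, eliminating $g$ between $(y,s)$ and $(0,-s)$ gives $(y,0)\in\mathcal L$; and $(y,0)\in\mathcal L$ gives $(y,0)\circ(0,\pm)=(y,\pm)\in\mathcal L$. Now if $X=(x,+)$ with $x\neq0$, then $0\ne(x,0)\le X$ shows $X\notin\mathcal L^{++}$. Clearly $(0,+)\in\mathcal L^{++}$. So $\mathcal L^{++}$ is one point.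

**The main case: the ball.** Let (G) hold and let $g$ not be a coloop. By Proposition 4, $\mathcal L^{++}\cong W$, where $W$ is the set of Theorem 5 for $M=\mathcal L$, $A=E\setminus g$, $B=\{g\}$, $\sigma=-$, with $n=r$, $U\ne\emptyset$, and $0\notin U$. So $\Delta(\mathcal L^{++})\cong\Delta(W)$ is a PL $(r-1)$-ball.

**The boundary, first half: translate into $U$.** Let $X_0<\dots<X_k$ be a chain in $\mathcal L^{++}$ and $y_i=(X_i)_{E\setminus g}$. Since $W$ is down-closed in $N\setminus0$, the link of the chain $y_0<\dots<y_k$ in $\Delta(W)$ is the join of $\Delta(N_{<y_0}\setminus0)$, of the order complexes of the open intervals $(y_{i-1},y_i)$ of $N$, and of $\Delta(W_{>y_k})$. The first is a PL sphere by (1). The interval $(y_{i-1},y_i)$ gives the link, in the PL sphere $\Delta(N_{<y_i}\setminus0)$, of a maximal chain with maximum $y_{i-1}$; so it is a PL sphere as well. By (2), the last factor is a sphere if no $y'\ge y_k$ lies in $U$, and a ball otherwise. So by (R0):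
$$\text{the chain lies in the boundary}\iff\text{some }y'\ge y_k\text{ lies in }U.\tag{3}$$

**The boundary, second half: translate into $\partial$.** We show that the right side of (3) holds iff $X_k\in\partial$. Suppose $y_k\le y'\in U$. Then $Y=X_k\circ(y',-)=(y',+)$ is in $\mathcal L^+$ and $Y\ge X_k$. By Proposition 4, $Y\notin\mathcal L^{++}$, since $y'\notin W$. So $X_k\in\partial$. Conversely, let $Y\in\mathcal L^+\setminus\mathcal L^{++}$ with $Y\ge X_k$, and put $y'=Y_{E\setminus g}$. Then $y'\ge y_k\neq0$. If $y'\in W$, Proposition 4 would give $(y',+)=Y\in\mathcal L^{++}$, a contradiction. So $y'\in N\setminus(\{0\}\cup W)=U$.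

Finally, $\partial$ is down-closed in $\mathcal L^{++}$, because the same $Y$ serves for all smaller elements. So $X_k\in\partial$ iff the whole chain lies in $\partial$, and the boundary of the ball is $\Delta(\partial)$. $\blacksquare$

**Remark.** In the example of the two triangles in Section 3, $g$ is neither a loop nor a coloop, so $U\ne\emptyset$, $0\notin U$, and $W$ is a $2$-ball by Theorem 5. Step (a) of Proposition 4 embeds $\mathcal L^{++}$ into it. Only step (b), the one that needs (G), fails, and with it the surjectivity.

## 10. Uniform contraction implies (G): proof of Corollary 2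

Let $\mathcal L/g$ be uniform; its rank is $r-1$. We verify (G). Let $S\subseteq E\setminus g$ with $g\in\operatorname{cl}(S)$; we must show $\operatorname{rank}_{\mathcal L}(S)\ge r$.

Choose $S'\subseteq S$ minimal with $g\in\operatorname{cl}(S')$. Then $S'\neq\emptyset$, as $g$ is not a loop. And $S'$ is independent in $\mathcal L$: otherwise $s\in\operatorname{cl}(S'\setminus s)$ for some $s\in S'$, hence $\operatorname{cl}(S'\setminus s)=\operatorname{cl}(S')\ni g$, contrary to minimality. In the contraction,
$$\operatorname{rank}_{\mathcal L/g}(S')=\operatorname{rank}_{\mathcal L}(S'\cup g)-1=|S'|-1,$$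
so $S'$ is dependent in $\mathcal L/g$. In a uniform oriented matroid of rank $r-1$, every set of size at most $r-1$ is contained in an $(r-1)$-subset, which is a basis; so it is independent. Hence $|S'|\ge r$, and $\operatorname{rank}_{\mathcal L}(S)\ge|S'|\ge r$.

So (G) holds, and Theorem 1 shows that $\mathcal L^{++}$ is a PL ball: a point if $g$ is a coloop, an $(r-1)$-ball otherwise. $\blacksquare$

## 11. Two opposite unbounded orthants at a vertex: proof of Theorem 3

The two triangles meeting at a vertex are the case $d=2$, $f_1=x_1+x_2$, of a construction in every dimension. Let $d\ge2$, let $f_1,\dots,f_{d-1}$ be generic linear functionals on $\mathbb R^d$, and put $f_d=-(f_1+\dots+f_{d-1})$. Let $\mathcal L$ be the oriented matroid of the functionals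
$$x_1,\dots,x_d,\qquad f_1-t,\dots,f_d-t,\qquad g=t\qquad\text{on }\mathbb R^{d+1},$$
that is, of the affine arrangement $\{x_i=0\}$, $\{f_j=1\}$ in $\mathbb R^d$. It has rank $d+1$, and $\mathcal L/g$ is the oriented matroid of $x_1,\dots,x_d,f_1,\dots,f_d$ on $\mathbb R^d$.

**Step 1: exactly one $d$-subset is not a basis of $\mathcal L/g$.** The set $\{f_1,\dots,f_d\}$ is dependent. Any other $d$-subset omits some $f_k$, and so consists of coordinate functionals and some of the $f_j$ with $j\neq k$. Since $\sum_jf_j=0$ is the only relation imposed, the $d-1$ functionals $f_j$ $(j\neq k)$ can be taken as free parameters. The determinant of the $d$-subset is then a polynomial in the parameters. It is not the zero polynomial, as one sees by letting the $f_j$ in the subset be the coordinate functionals that are missing from it. A generic choice avoids the zeros of these finitely many polynomials.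

**Step 2: find the unbounded faces at the origin.** Let $v$ be the covector of the point $(0,1)$: it is $0$ on all $x_i$, $-$ on all $f_j-t$, and $+$ on $g$. Its zero set has rank $d$, so $v$ is a minimal nonzero covector; hence $v\in\mathcal L^{++}$, and $v$ is minimal there. The covectors $Y>v$ agree with $v$ outside $\{x_1,\dots,x_d\}$, and they correspond to $y=Y_{\{x_1,\dots,x_d\}}\in\{+,-,0\}^d\setminus0$; all these $y$ occur, at points $(p,1)$ with $p$ small.

Such a $Y$ is not in $\mathcal L^{++}$ iff there is a nonzero covector $\le Y$ vanishing at $g$, that is, some $u\in\mathbb R^d\setminus0$ with $f_j(u)\le0$ for all $j$ and $\operatorname{sign}(u)\le y$. As $\sum_jf_j=0$, this forces $f_j(u)=0$ for all $j$. So $u\in\mathbb Ru_0$, where $\mathbb Ru_0=\bigcap_j\ker f_j$ is a line. All coordinates of $u_0$ are nonzero, because $\{f_1,\dots,f_{d-1},x_i\}$ is a basis for each $i$ by Step 1. So $\operatorname{sign}(u)=\pm\operatorname{sign}(u_0)$ has no zeros, and $\operatorname{sign}(u)\le y$ means equality. Conversely, $u=\pm u_0$ satisfies the conditions for $y=\pm\operatorname{sign}(u_0)$. So exactly the two $Y$ with $y=\pm\operatorname{sign}(u_0)$ are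 not in $\mathcal L^{++}$.

**Step 3: compute the link of $v$.** The poset $\{+,-,0\}^d\setminus0$ is the face poset of the boundary of the $d$-dimensional cross-polytope, and $\pm\operatorname{sign}(u_0)$ are two opposite, disjoint facets. So the link of $v$ in $\Delta(\mathcal L^{++})$ is the barycentric subdivision of this boundary sphere with two disjoint open facets removed. A facet minus its barycenter deformation retracts to its boundary. So the link is a deformation retract of the sphere $S^{d-1}$ minus two points, and thus homotopy equivalent to $S^{d-2}$.

**Step 4: local homology rules out a ball.** By Step 3,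
$$H_{d-1}\bigl(|\mathcal L^{++}|,|\mathcal L^{++}|\setminus v\bigr)\cong\tilde H_{d-2}(S^{d-2})\cong\mathbb Z,$$
where $|\mathcal L^{++}|$ is the polyhedron of $\Delta(\mathcal L^{++})$. Its dimension is $d$: chains of nonzero covectors have at most $d+1$ elements, and since $2^d-2>0$, there is a full-dimensional bounded cell at $v$. So if $\mathcal L^{++}$ were a ball, it would be a $d$-ball, and its local homology at any point would vanish outside degree $d$. This contradicts the displayed group in degree $d-1$. Hence $\mathcal L^{++}$ is not a ball. $\blacksquare$

In this example (G) fails visibly: $\sum_j(f_j-t)=-d\,t$, so $g$ lies in the closure of $\{f_1-t,\dots,f_d-t\}$, a set of $d<r$ elements.
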